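
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Complete-saturated hypergraphs of prescribed minimum codegree}


\begin{abstract}
Let $r\ge 2$ and $t\ge p-r\ge 1$. It was conjectured that every $K_p^r$-saturated $r$-graph on $n$ vertices in which each $(r-1)$-set lies in at least $t$ edges has at least $\frac{t\,n^{r-1}}{(r-1)!}-O(n^{r-2})$ edges. We show that for $r\ge 3$ this is true only when $t=p-r$. For $t>p-r$ we construct such saturated $r$-graphs whose leading coefficient is at most $t-\frac{\tau^2}{2(\tau+1)}$, where $\tau=t-p+r$. In the other direction we prove the lower bound $p-r+\frac{\tau}{r-1}-o(1)$ for the leading coefficient. It is attained asymptotically, for infinitely many $n$, when $r\ge 4$ is even and $t=p-1$, and for $r=3$ the two bounds differ by less than $\frac12$.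
\end{abstract}

\section{Introduction}

\subsection{The question}

An \emph{$r$-graph} $G$ has a vertex set $V(G)$ and a set $E(G)$ of $r$-element subsets of $V(G)$, its edges; $e(G)=|E(G)|$. The complete $r$-graph on $p$ vertices is $K_p^r$. We call $G$ \emph{$K_p^r$-saturated} if it contains no copy of $K_p^r$ but adding any $r$-subset of $V(G)$ that is not an edge creates one. Throughout, $p>r\ge2$ and
\[
q=p-r\ge 1 .
\]
Saturation says that $G$ is $K_p^r$-free and every non-edge $A$ has a \emph{witness}: a $q$-set $B$ disjoint from $A$ such that all $r$-subsets of $A\cup B$ other than $A$ itself are edges.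

We write $X+v$ and $X-v$ for $X\cup\{v\}$ and $X\setminus\{v\}$. For an $(r-1)$-set $S$ of vertices let $N(S)$ be the set of vertices $v$ with $S+v\in E(G)$, and let $d(S)=|N(S)|$ be its \emph{codegree}. More generally $d(X)$ denotes the number of edges containing $X$. The minimum of $d(S)$ over all $(r-1)$-sets is $\delta_{r-1}(G)$. Throughout, $r,p,t$ are fixed, $n\to\infty$, and constants in $O(\cdot)$ depend only on $r,p,t$. All edge numbers below have order $n^{r-1}$. If a bound has the form $c\,\frac{n^{r-1}}{(r-1)!}+o(n^{r-1})$, we call $c$ its \emph{leading coefficient}.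

Bollob\'as proved that a $K_p^r$-saturated $r$-graph on $n$ vertices has at least $\binom nr-\binom{n-q}{r}$ edges, with equality only for the following $r$-graph: fix a \emph{hub} of $q$ vertices and take all $r$-sets meeting it. Since
\begin{equation}\label{eq:bollobas}
\binom nr-\binom{n-q}r=\sum_{i=1}^{q}\binom{n-i}{r-1}=q\,\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}),
\end{equation}
its leading coefficient is $q$, and its minimum codegree is $q$ too: an $(r-1)$-set outside the hub has exactly the hub as its neighborhood. How many edges are forced if the minimum codegree is to be at least $t\ge q$?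

Double counting gives $r\,e(G)=\sum_S d(S)\ge t\binom{n}{r-1}$, so the leading coefficient is at least $t/r$. This wastes a lot if each edge matters to only one of its $(r-1)$-subsets. In the extremal example all but $O(n^{r-2})$ edges contain exactly one $(r-1)$-set outside the hub, and the leading coefficient equals the minimum codegree, not a fraction of it. For graphs the same is true for all $t$: for fixed $p\ge3$ and $t\ge p-2$, the minimum number of edges of a $K_p$-saturated graph with minimum degree at least $t$ is known to be $tn-O(1)$. Finally, it is known that for all $r\ge2$ and $t\ge p-r\ge 1$ and all large $n$ there are $K_p^r$-saturated $r$-graphs with $\delta_{r-1}(G)=t$ and $e(G)=\frac{t\,n^{r-1}}{(r-1)!}+O(n^{r-2})$. These facts suggest the following conjecture, posed in \cite{Day}.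

\begin{conjecture}[{\cite{Day}}]\label{conj}
Let $r\ge2$ and $t\ge p-r\ge1$ be integers. There is a constant $C=C(t,p,r)$ such that every $K_p^r$-saturated $r$-graph $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ satisfies $e(G)\ge \frac{t\,n^{r-1}}{(r-1)!}-Cn^{r-2}$.
\end{conjecture}

\subsection{Results}

Put $\tau=t-q\ge0$, the excess of the required codegree over the one that the extremal example of Bollob\'as provides.

\begin{theorem}\label{thm:upper}
Let $r\ge3$ and $t>p-r\ge1$. For all large $n$ there is a $K_p^r$-saturated $r$-graph $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ and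
\[
e(G)\le\Big(q+\frac{\tau}{2}+\frac{\tau}{2(\tau+1)}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})
=\Big(t-\frac{\tau^2}{2(\tau+1)}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}).
\]
\end{theorem}

The two forms agree because $\tau-\frac{\tau(\tau+2)}{2(\tau+1)}=\frac{\tau^2}{2(\tau+1)}$. This is positive for $\tau\ge1$, so Conjecture~\ref{conj} fails whenever $r\ge3$ and $t>p-r$. For $t=p-r$ it holds by Bollob\'as's theorem and \eqref{eq:bollobas}. Hence:

\begin{corollary}\label{cor}
For $r\ge3$, Conjecture~\ref{conj} holds if and only if $t=p-r$.
\end{corollary}

\begin{theorem}\label{thm:lower}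
Let $r\ge3$ and $t\ge p-r\ge1$. Every $K_p^r$-saturated $r$-graph $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ satisfies
\[
e(G)\ge\Big(q+\frac{\tau}{r-1}-o(1)\Big)\frac{n^{r-1}}{(r-1)!},
\]
where the $o(1)$ term depends only on $r,p,t,n$ and tends to $0$ as $n\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $r\ge4$ be even, $p>r$ and $t=p-1$, so that $\tau=r-1$. For infinitely many $n$ there is a $K_p^r$-saturated $r$-graph $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ and
\[
e(G)\le (q+1)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}).
\]
Thus the leading coefficient $q+\frac{\tau}{r-1}=q+1$ of Theorem~\ref{thm:lower} is attained, while the conjecture predicts $p-1$.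
\end{theorem}

For $t=p-r$ the leading coefficient $q$ of Theorem~\ref{thm:lower} is attained by the extremal example of Bollob\'as. For $r=3$, Theorems~\ref{thm:upper} and~\ref{thm:lower} leave a gap of $\frac{\tau}{2(\tau+1)}<\frac12$ in the leading coefficient. Apart from the cases $t=p-r$ and those of Theorem~\ref{thm:sharp}, we do not determine the exact leading coefficient for $r\ge3$.

\subsection{Where the number $q+\tau/(r-1)$ comes from}\label{sec:heuristic}

Suppose $e(G)=O(n^{r-1})$. Then almost every $r$-set is a non-edge and has a witness. Imagine that all witnesses lie in a hub $R$ of bounded size, and let $S$ be a typical $(r-1)$-set outside $R$. If $S+v$ is a non-edge with witness $B$, then $S+w$ is an edge for every $w\in B$. So $S$ has at least $q$ neighbors in $R$. An edge $S+w$ with $w\in R$ contains only one $(r-1)$-set outside $R$, so these edges are shared by nobody and contribute $q$ to the leading coefficient.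

The remaining $\tau$ units of codegree may come from edges outside $R$, and such an edge may serve several of its $(r-1)$-subsets at once. Can it serve all $r$ of them? If all $(r-1)$-subsets of $A$ look typical from the hub, then $A$ looks from the hub like a typical non-edge. There is then a $q$-set in $R$ that would be a witness for $A$ if $A$ were a non-edge, and if $A$ is an edge, the two together span a $K_p^r$. So at most $r-1$ of the $(r-1)$-subsets of an edge outside the hub are typical, and we arrive at $q+\frac{\tau}{r-1}$.

For $r=2$ this number is $t$: no sharing is possible. For $r\ge3$ an edge may serve two or more sets, and this is why the conjecture fails. The constructions in Sections~\ref{sec:small}--\ref{sec:steiner} realize the sharing; Section~\ref{sec:lower} makes the heuristic rigorous.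

\section{The smallest counterexample}\label{sec:small}

Take $r=3$, $p=4$, $t=2$, so $q=\tau=1$. The heuristic tells us what to look for. The hub should be a single vertex $a$. Let $F$ be the set of pairs $uv$ with $auv$ \emph{not} an edge. A triple $A$ avoiding $a$ that is an edge must contain a member of $F$, since otherwise $A+a$ spans $K_4^3$. We want each such $A$ to serve its other two pairs, and we want $F$ to be small.

The first attempt is to let $F$ be a perfect matching $B_1,\dots,B_m$ on the vertices other than $a$, and to take as edges all $auv$ with $uv\notin F$ and all triples containing some $B_i$. This fails because $B_i\cup B_j$ spans $K_4^3$. So we drop one triple from each $B_i\cup B_j$.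

\begin{proposition}\label{prop:small}
Let $m\ge3$, let $V=\{a\}\cup B_1\cup\dots\cup B_m$ with disjoint blocks $B_i=\{x_i,y_i\}$, and $n=|V|=2m+1$. Let $G$ have the edges
\begin{itemize}
\item $auv$ for $u,v$ in different blocks $B_i$;
\item $B_i+x_j$, $B_i+y_j$ and $B_j+x_i$ for $i<j$ (but not $B_j+y_i$).
\end{itemize}
Then $G$ is $K_4^3$-saturated, $\delta_2(G)\ge2$, and $e(G)=\frac78(n-1)(n-3)$.
\end{proposition}

Conjecture~\ref{conj} would require $e(G)\ge n^2-O(n)$, so it already fails here.

\begin{proof}
\emph{No $K_4^3$.} If a $K_4^3$ contains $a$, its other three vertices lie in three different blocks, and such a triple is not an edge. A $4$-set avoiding $a$ either meets at least three blocks, and then contains a triple from three different blocks, or is $B_i\cup B_j$ with $i<j$ and contains the non-edge $B_j+y_i$.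

\emph{Saturation.} There are three kinds of non-edges. A triple from three different blocks becomes a $K_4^3$ with $a$. The triple $B_j+y_i$, $i<j$, is the only triple missing from $B_i\cup B_j$. For $a\cup B_i$ take any $j\ne i$: the triples $ax_ix_j$, $ay_ix_j$ and $B_i+x_j$ are edges (the last one whether $i<j$ or $i>j$), so adding $a\cup B_i$ completes $\{a,x_i,y_i,x_j\}$.

\emph{Codegrees.} Let $u\in B_i$, $v\in B_j$ with $i<j$. Then $uv$ lies in $auv$ and in $B_i+v$. The pair $B_i$ lies in the $m-1\ge2$ edges $B_i+x_j$, $j\ne i$. A pair $au$ has codegree $2m-2$.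

\emph{Size.} There are $\binom{2m}2-m=2m(m-1)$ edges through $a$ and $3\binom m2$ others, in total $\frac72m(m-1)=\frac78(n-1)(n-3)$.
\end{proof}

In units of $n^2/2$, the edges through $a$ contribute $1$. The edges $B_i+v$ with $v$ in a later block contribute $\frac12$: two of them serve the four pairs between $B_i$ and $B_j$. The edges $B_j+x_i$ with $i<j$ contribute $\frac14$. Only the pair $B_m$ needs them for its codegree. They are present because of saturation: if $B_j+x_i$ were missing, adding it would create no $K_4^3$. The total is $\frac74<2$; Theorem~\ref{thm:lower} gives $\frac32$, and the difference is exactly this last surplus.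

\section{Reduction to $p=r+1$}

\begin{lemma}\label{lem:cone}
Let $G$ be $K_p^r$-saturated on $N$ vertices, and let $G'$ arise by adding a new vertex $v$ and all $r$-sets containing $v$. Then $G'$ is $K_{p+1}^r$-saturated, $e(G')=e(G)+\binom N{r-1}$, and $\delta_{r-1}(G')\ge\min\big(\delta_{r-1}(G)+1,\,N-r+2\big)$.
\end{lemma}

\begin{proof}
From a $K_{p+1}^r$ in $G'$ delete $v$, or any vertex if $v$ is not in it; this leaves a $K_p^r$ in $G$, which is impossible. A non-edge of $G'$ is a non-edge of $G$; adding it creates a $K_p^r$ in $G$, which together with $v$ is a $K_{p+1}^r$. The edge count is clear. An $(r-1)$-set avoiding $v$ gains the neighbor $v$; one containing $v$ is joined to all $N+1-(r-1)$ other vertices.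
\end{proof}

Starting with $p=r+1$ and applying Lemma~\ref{lem:cone} $q-1$ times raises $p$ to $r+q$, the minimum codegree by at least $q-1$ (for large $n$ and bounded codegree), and the leading coefficient by $q-1$. So for Theorem~\ref{thm:upper} it suffices to prove the following.

\begin{proposition}\label{prop:upper}
Let $r\ge3$ and $\tau\ge1$. For all large $n$ there is a $K_{r+1}^r$-saturated $r$-graph $G$ on $n$ vertices with $\delta_{r-1}(G)\ge\tau+1$ and
\[
e(G)\le\Big(1+\frac\tau2+\frac{\tau}{2(\tau+1)}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}).
\]
\end{proposition}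

Likewise, for Theorem~\ref{thm:sharp} it suffices to find, for infinitely many $n$, $K_{r+1}^r$-saturated $r$-graphs with $\delta_{r-1}\ge r$ and leading coefficient $2$.

\section{Blocks of size $\tau+1$: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

\subsection{The construction}

We generalize Section~\ref{sec:small} in four steps.

\emph{Larger blocks.} To give a typical $(r-1)$-set $\tau$ neighbors besides $a$, we use ordered blocks of size $b=\tau+1$. For a nonempty set $X$ of block vertices, its \emph{first block} is the block of least index meeting $X$, and $\lambda(X)$ is the number of vertices of $X$ in its first block. An $(r-1)$-set $T$ with $\lambda(T)=1$ will be joined to $a$ and to the $\tau$ other vertices of its first block. The edges produced in the second way have $\lambda=2$, and to avoid a $K_{r+1}^r$ through $a$ we do not join $a$ to the $(r-1)$-sets with $\lambda\ge2$.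

\emph{A reserve.} The latter sets still need codegree $\tau+1$. For $r=3$ most of them get it from later blocks, but for larger $r$ an $(r-1)$-set $T$ with $\lambda(T)\ge3$ lies in no $r$-set with $\lambda=2$. We add a reserve $Z$ of $b$ extra vertices. Among the $(r-1)$-sets of block vertices, its vertices are joined to exactly the few sets with $\lambda\ge2$.

\emph{A sparse congruence condition.} Sets with two or more vertices in $Z$ need codegree too. We give it to them by a rule ``the weights of an edge sum to $1$'', which produces few edges and leaves little room for a complete $K_{r+1}^r$.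

\emph{Completion.} Instead of describing a saturated $r$-graph exactly, we describe a $K_{r+1}^r$-free one with the right codegrees, extend it to a maximal $K_{r+1}^r$-free one, and bound what can be added.

Now for the details. Let $n$ be large and $V=\{a\}\cup Z\cup U$ (a disjoint union) with $|V|=n$, $|Z|=b=\tau+1$, and let $U=B_1\cup\dots\cup B_m$ be a disjoint union of blocks with
\[
|B_i|=b\quad(i<m),\qquad \tau+r\le|B_m|\le2\tau+r .
\]
The range for $|B_m|$ consists of $b$ consecutive values, so this is possible for every large $n$; since $|B_m|\ge b$ we have $bm\le n$. Let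
\[
F=\{S\subseteq U:\ |S|=r-1,\ \lambda(S)\ge2\}.
\]
A member of $F$ has two vertices in one block and blocks have bounded size, so $|F|=O(n^{r-2})$.

Let $M=2\tau+r$. Define $\omega:V\to\mathbb Z/M$ by $\omega=0$ on $\{a\}\cup Z$ and by $\omega(v_j)=j$ on $U$, where $v_0,v_1,\dots$ lists $U$ block by block; put $\omega(X)=\sum_{x\in X}\omega(x)$. Only two properties of $\omega$ on $U$ matter: vertices of the same block have distinct weights (blocks have at most $M$ vertices), and every residue occurs at least $\lfloor|U|/M\rfloor$ times on $U$.

Let $H$ be the $r$-graph on $V$ with the following edges.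
\begin{itemize}
\item[(E1)] $S+a$, where $S\subseteq Z\cup U$, $|S|=r-1$, $|S\cap Z|\le1$ and $S\notin F$;
\item[(E2)] $r$-sets $A\subseteq U$ with $\lambda(A)=2$;
\item[(E3)] $S+z$, where $z\in Z$ and $S\in F$;
\item[(E4)] $r$-sets $A\subseteq V$ with $|A\cap Z|\ge2$ and $\omega(A)=1$.
\end{itemize}
An edge with at least two vertices in $Z$ is of type (E4). An edge with one vertex in $Z$ is of type (E1) or (E3), according to whether it contains $a$. An edge avoiding $Z$ is of type (E1) or (E2), again according to whether it contains $a$.

\subsection{$H$ contains no $K_{r+1}^r$}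

\begin{lemma}\label{lem:free}
$H$ is $K_{r+1}^r$-free.
\end{lemma}

\begin{proof}
Suppose that $|W|=r+1$ and all $r$-subsets of $W$ are edges of $H$.

\emph{Case $|W\cap Z|\ge3$.} Every $r$-subset is of type (E4), so $\omega(W)-\omega(w)=1$ for all $w\in W$. Hence all vertices of $W$ have the same weight, which is $0$ because $W$ meets $Z$. But then every $r$-subset has weight $0\ne1$, a contradiction.

\emph{Case $|W\cap Z|=2$.} Let $W=\{z,z'\}\cup X$ with $X\cap Z=\emptyset$, $|X|=r-1$. For $x\in X$ the set $W-x$ is of type (E4). So all $x\in X$ have a common weight $\mu$, and $(r-2)\mu=1$ because $\omega(z)=\omega(z')=0$. If $a\in X$, then $\mu=\omega(a)=0$, a contradiction. If $a\notin X$, then $X+z$ is of type (E3), so $X\in F$. Then $X$ has two vertices in one block, and these have distinct weights, a contradiction.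

\emph{Case $|W\cap Z|=1$.} Let $W=X+z$ with $X\cap Z=\emptyset$, $|X|=r$. If $a\in X$, let $R=X-a$. The edge $R+a$ is of type (E1), so $R\notin F$, while the edge $R+z$ is of type (E3), so $R\in F$, a contradiction. If $a\notin X$, then $X$ is of type (E2), so $\lambda(X)=2$. For every $x\in X$ the edge $(X-x)+z$ is of type (E3), so $X-x\in F$. But if $x$ lies in the first block of $X$, then $\lambda(X-x)=1$, a contradiction.

\emph{Case $W=A+a$ with $A\subseteq U$.} Then $A$ is of type (E2), so $\lambda(A)=2$. As $r\ge3$, there is $w\in A$ outside the first block of $A$. Then $\lambda(A-w)=2$, so $A-w\in F$ and $(A-w)+a$ is not an edge, a contradiction.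

\emph{Case $W\subseteq U$.} Every $r$-subset of $W$ has $\lambda=2$. If $\lambda(W)=1$, removing a vertex outside the first block leaves $\lambda=1$. If $\lambda(W)=2$, removing a vertex of the first block leaves $\lambda=1$. If $\lambda(W)\ge3$ and some vertex of $W$ lies outside the first block, removing it leaves $\lambda\ge3$. If $W$ lies in a single block, removing any vertex leaves $\lambda=r\ge3$. Each case is a contradiction.
\end{proof}

The hypothesis $r\ge3$ is essential in the fourth case: for $r=2$ a pair $A$ inside a block is an edge of type (E2), $F$ is empty, and $A+a$ is a triangle.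

\subsection{Codegrees}

\begin{lemma}\label{lem:codeg}
For large $n$, $\delta_{r-1}(H)\ge\tau+1$.
\end{lemma}

\begin{proof}
Let $|T|=r-1$.
\begin{itemize}
\item \emph{$|T\cap Z|\ge2$.} Each $u\in U\setminus T$ with $\omega(u)=1-\omega(T)$ gives an edge $T+u$ of type (E4). There are at least $\lfloor|U|/M\rfloor-r\ge\tau+1$ of them.
\item \emph{$T=\{a,z\}\cup Q$ with $z\in Z$, $Q\subseteq U$.} Each $u\in U\setminus Q$ gives an edge of type (E1), since $Q\cup\{z,u\}\not\subseteq U$ is not in $F$.
\item \emph{$T=Q+a$ with $Q\subseteq U$.} Each $z\in Z$ gives an edge of type (E1), so $d(T)\ge b=\tau+1$.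
\item \emph{$T=Q+z$ with $z\in Z$, $Q\subseteq U$, $|Q|=r-2\ge1$.} The set $T+a$ is of type (E1). It remains to find $\tau$ vertices $u$ with $Q+u\in F$, for then $T+u$ is of type (E3). If $\lambda(Q)=1$, take for $u$ the other vertices of the first block of $Q$; there are at least $b-1=\tau$. If $\lambda(Q)\ge2$, take $u\in B_m\setminus Q$. There are at least $\tau+r-(r-2)>\tau$ such $u$, and $\lambda(Q+u)\ge\lambda(Q)\ge2$ because no block comes after $B_m$.
\item \emph{$T\subseteq U$, $\lambda(T)=1$.} The set $T+a$ is of type (E1). The first block of $T$ is not $B_m$, since otherwise $T\subseteq B_m$ and $\lambda(T)=r-1\ge2$. So it has $b-1=\tau$ further vertices $u$, and each $T+u$ is of type (E2).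
\item \emph{$T\subseteq U$, $\lambda(T)\ge2$.} Then $T\in F$, and $T+z$ is of type (E3) for all $b=\tau+1$ vertices $z\in Z$.\qedhere
\end{itemize}
\end{proof}

\subsection{Completion and counting}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $G\supseteq H$ be a maximal $K_{r+1}^r$-free $r$-graph on $V$. By maximality $G$ is $K_{r+1}^r$-saturated, and $\delta_{r-1}(G)\ge\delta_{r-1}(H)\ge\tau+1$. We bound the number of edges of $G$.

\emph{Edges containing $a$, or two vertices of $Z$.} There are at most $\binom{n-1}{r-1}$ edges containing $a$ and $O(n^{r-2})$ with at least two vertices in $Z$.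

\emph{Edges $S+z$ with $z\in Z$, $S\subseteq U$.} If $S\notin F$, then $S+a$ and all $(S-s)\cup\{z,a\}$, $s\in S$, are of type (E1), so $S\cup\{z,a\}$ spans a $K_{r+1}^r$ in $G$, a contradiction. Hence $S\in F$, and there are at most $b|F|=O(n^{r-2})$ such edges.

\emph{Edges $A\subseteq U$.} If no $(r-1)$-subset of $A$ is in $F$, then $(A-x)+a$ is of type (E1) for all $x\in A$, and $A+a$ spans a $K_{r+1}^r$ in $G$, a contradiction. So $A$ contains some $S\in F$; in particular $A$ has two vertices in one block, and so meets at most $r-1$ blocks. The sets $A$ that meet at most $r-2$ blocks, and those that meet exactly $r-1$ blocks one of which is $B_m$, number $O(n^{r-2})$. Every other $A$ meets exactly $r-1$ of the blocks $B_1,\dots,B_{m-1}$, one of them, say $B_j$, in two vertices and the others in one. The set $S=A-x\in F$ has two vertices in its first block, which must therefore be $B_j$. So every block that meets $A$ and precedes $B_j$ contains $x$. Hence there is at most one such block, and there are two possibilities.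

($\alpha$) $B_j$ is the first block of $A$. Choosing the $r-1$ blocks, the pair in the first and one vertex in each of the others, we get at most $\binom{m-1}{r-1}\binom b2b^{r-2}$ sets.

($\beta$) Exactly one block $B_i$ met by $A$ precedes $B_j$. Then $A=S+v$ with $v\in B_i$, where $S\in F$ has first block $B_j$. For given $S$ and $i$ there is at most one such $v$: suppose that $S+v$ and $S+v'$ are edges of $G$ with $v\ne v'$ in $B_i$, and let $W=S\cup\{v,v'\}$. For each $s\in S$ the set $W-s$ has first block $B_i$ and $\lambda(W-s)=2$, so it is of type (E2). Thus $W$ spans a $K_{r+1}^r$ in $G$, a contradiction. Choosing the $r-1$ blocks (the earliest is $B_i$, the next is $B_j$), the pair in $B_j$, and one vertex in each of the last $r-3$ blocks, we get at most $\binom{m-1}{r-1}\binom b2b^{r-3}$ sets.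

Since $bm\le n$, we have $\binom{m-1}{r-1}\le\frac{n^{r-1}}{b^{r-1}(r-1)!}$. Adding up,
\[
e(G)\le\Big(1+\frac{b-1}{2}+\frac{b-1}{2b}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}),
\]
and $b=\tau+1$.
\end{proof}

With Lemma~\ref{lem:cone} this proves Theorem~\ref{thm:upper}. For $r=3$ and $\tau=1$ the three summands are the $1$, $\frac12$, $\frac14$ of Section~\ref{sec:small}.

\section{Steiner systems: proof of Theorem~\ref{thm:sharp}}\label{sec:steiner}

An edge $A$ of type ($\alpha$) serves only two $(r-1)$-sets outside $F$: removing a vertex outside the first block leaves a member of $F$. To reach the bound $r-1$ of Section~\ref{sec:heuristic}, an edge should contain exactly \emph{one} member of $F$. The first attempt of Section~\ref{sec:small}, with $F$ a perfect matching, had this property for $r=3$, and it failed because two members of $F$ together cover a $K_4^3$. For even $r$ the analogous obstruction disappears for parity reasons.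

A \emph{Steiner system} $S(r-2,r-1,m)$ is a family $F$ of $(r-1)$-subsets of an $m$-set $U$, called blocks, such that every $(r-2)$-subset of $U$ lies in exactly one block. For $r=4$ these are the Steiner triple systems, which exist for all $m\equiv1,3\pmod 6$ (Kirkman). In general, they exist for all large $m$ satisfying the divisibility conditions
\[
(r-1-i)\ \Big|\ \binom{m-i}{r-2-i}\qquad(0\le i\le r-3)
\]
(first proved by Keevash; see also \cite{GKLO}). Infinitely many $m$ satisfy them. Indeed, they hold for $m=r-1$, where $\binom{r-1-i}{r-2-i}=r-1-i$. Moreover, $m\mapsto\binom{m}{j}$ is periodic modulo any integer $D\ge 1$: with $L=D\,j!$ we have $\binom{m+L}{j}=\sum_{i=0}^{j}\binom{m}{j-i}\binom{L}{i}$, and for $1\le i\le j$ the number $\binom Li=\frac Li\binom{L-1}{i-1}$ is divisible by $D$. So all $m\ge r-1$ that are congruent to $r-1$ modulo a common period of the finitely many conditions satisfy them.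

\begin{proposition}\label{prop:steiner}
Let $r\ge4$ be even, $m\ge2r$, and let $F$ be a Steiner system $S(r-2,r-1,m)$ on $U$. Let $a\notin U$, and let $G$ be the $r$-graph on $U+a$ whose edges are all $S+a$ with $S\subseteq U$, $|S|=r-1$, $S\notin F$, and all $r$-sets $A\subseteq U$ containing a member of $F$. Then $G$ is $K_{r+1}^r$-saturated, $\delta_{r-1}(G)=r$, and $e(G)=2\binom m{r-1}-2|F|$, where $|F|=\frac1{r-1}\binom m{r-2}$.
\end{proposition}

\begin{proof}
Two members of $F$ share at most $r-3$ vertices, so an $r$-set contains at most one member of $F$.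

\emph{No $K_{r+1}^r$.} If $A+a$ with $A\subseteq U$ were complete, then $A$ would contain some $f\in F$, but $f+a$ is a non-edge. Suppose $W\subseteq U$, $|W|=r+1$, is complete. Every $W-w$ contains a member $f$ of $F$, so the pairs $W\setminus f$ with $f\in F$, $f\subset W$, cover $W$. Distinct such pairs are disjoint: if $W\setminus f$ and $W\setminus f'$ shared exactly one vertex, then $|f\cap f'|=(r+1)-3=r-2$. So $W$ is partitioned into pairs, and $r+1$ is even, a contradiction.

\emph{Saturation.} A non-edge $A\subseteq U$ contains no member of $F$, so all $(A-x)+a$ are edges and adding $A$ completes $A+a$. Consider a non-edge $f+a$ with $f\in F$, and take any $y\in U\setminus f$. Then $f+y$ is an edge, and its $(r-1)$-subsets other than $f$ are not in $F$, so their unions with $a$ are edges. Adding $f+a$ therefore completes $f\cup\{y,a\}$.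

\emph{Codegrees.} If $S\in F$, then $N(S)=U\setminus S$ and $d(S)=m-r+1>r$. If $Q\subseteq U$, $|Q|=r-2$, then exactly one vertex $u\in U\setminus Q$ has $Q+u\in F$, so $d(Q+a)=(m-r+2)-1>r$. Finally let $S\subseteq U$, $|S|=r-1$, $S\notin F$; such sets exist, since each $(r-2)$-set lies in only one block. For each $(r-2)$-set $Q\subset S$ let $u_Q$ be the vertex with $Q+u_Q\in F$. Then $u_Q\notin S$ because $S\notin F$, and the $u_Q$ are distinct because an $r$-set $S+u$ contains at most one block. A vertex $u\in U\setminus S$ is in $N(S)$ precisely when $S+u$ contains a block. Such a block contains $u$, so $u=u_Q$ for some $Q$. Together with $a$ this gives $d(S)=(r-1)+1=r$.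

\emph{Size.} Each block contains $r-1$ of the $(r-2)$-sets, which gives $|F|$, and then $|F|(m-r+2)=\binom m{r-1}$. There are $\binom m{r-1}-|F|$ edges through $a$. Each block lies in $m-r+1$ of the edges inside $U$, and each such edge contains one block, so
\[
e(G)=\binom m{r-1}-|F|+|F|(m-r+1)=2\binom m{r-1}-2|F|.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:steiner}, for infinitely many $m$ there is a $K_{r+1}^r$-saturated $r$-graph on $m+1$ vertices with minimum codegree $r$ and leading coefficient $2$. Applying Lemma~\ref{lem:cone} $q-1$ times gives $K_p^r$-saturated $r$-graphs on $n=m+q$ vertices with $\delta_{r-1}\ge r+q-1=p-1$ and at most $(q+1)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})$ edges. Here $\tau=t-q=r-1$, so Theorem~\ref{thm:lower} has leading coefficient $q+1$ as well.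
\end{proof}

\section{The lower bound: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

\subsection{Two tools and the plan}

The \emph{discrete Loomis--Whitney inequality} says that for a finite set $X\subseteq V^r$ and the projections $\pi_i$ deleting the $i$-th coordinate, $|X|^{r-1}\le\prod_{i=1}^r|\pi_i(X)|$. The second tool is the following.

\begin{lemma}[Simplex removal lemma; Ruzsa--Szemer\'edi for $r=3$, \cite{NRS,Gowers} in general]\label{lem:removal}
For $r\ge3$ and $\eta>0$ there is $c(\eta)>0$ such that every $r$-partite $(r-1)$-graph with parts of size $n$ and at most $c(\eta)n^r$ copies of $K_r^{r-1}$ can be made $K_r^{r-1}$-free by deleting at most $\eta n^{r-1}$ edges.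
\end{lemma}

Let $G$ be as in Theorem~\ref{thm:lower} and $C=q+\frac{\tau}{r-1}$. If $e(G)> Cn^{r-1}$ there is nothing to prove, so assume
\[
e(G)\le Cn^{r-1}.
\]
Fix $\delta\in(0,1)$; ``large $n$'' means large in terms of $r,p,t,\delta$. For each non-edge $A$ fix a witness $B(A)$. If $S\subset A$ is an $(r-1)$-set and $w\in B(A)$, then $S+w\ne A$ is an $r$-subset of $A\cup B(A)$, so
\begin{equation}\label{eq:witness}
B(A)\subseteq N(S)\qquad\text{for every $(r-1)$-set }S\subset A.
\end{equation}

The aim is to find a bounded hub such that, after discarding few $(r-1)$-sets, no edge outside the hub has all its $(r-1)$-subsets among the remaining ones. Vertices of largest degree are the natural hub, and we shall see that all but at most $\gamma n^r$ of the non-edges have their witnesses there, with $\gamma$ small. But edges are rare: there are only $O(n^{r-1})$ of them, far fewer than the $\gamma n^r$ exceptional $r$-sets, so this estimate says nothing about edges directly. We need to convert ``few $r$-sets cannot be completed in the hub'' into ``there are few $(r-1)$-sets such that every $r$-set that cannot be completed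 in the hub contains one of them''. This is what the removal lemma does, provided that the property can be read off the $(r-1)$-subsets. We achieve this by coloring $(r-1)$-sets according to how they attach to the hub.

There is a catch. With a hub of size $k$ the number of colors is doubly exponential in $k$, and $\gamma$ would have to be tiny compared with its inverse, whereas our bound on $\gamma$ decays only like a power of $k$. We therefore use two hubs $R_k\subset R_l$ with $l$ enormous compared with $k$: colors refer to $R_k$, the exceptional proportion to $R_l$, and a pigeonhole argument finds $k,l$ such that vertices in $R_l\setminus R_k$ hardly matter.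

\subsection{Witnesses lie in the hub}

Order $V$ as $w_1,\dots,w_n$ by non-increasing degree and let $R_k=\{w_1,\dots,w_k\}$. Since $\sum_i d(w_i)=r\,e(G)\le rCn^{r-1}$, we have $d(w_i)\le rCn^{r-1}/i$.

\begin{lemma}\label{lem:hub}
There is $c'=c'(r,C)>0$ such that for all $1\le k\le n$, the number of non-edges $A$ with $B(A)\not\subseteq R_k$ is at most $\gamma_kn^r$, where $\gamma_k=c'k^{-1/(r-1)}$.
\end{lemma}

\begin{proof}
If $v\in B(A)$, then by \eqref{eq:witness} all $(r-1)$-subsets of $A$ lie in the link of $v$, the family of the $d=d(v)$ sets $S$ with $S+v\in E(G)$. Let $X$ be the set of all orderings of the $r$-sets all of whose $(r-1)$-subsets lie in this link. Each projection $\pi_i(X)$ has at most $(r-1)!\,d$ elements, so by Loomis--Whitney the number $|X|/r!$ of these $r$-sets is at most $((r-1)!\,d)^{r/(r-1)}/r!$. We sum this over $v=w_i$, $i>k$. Using $(r-1)!\,d(w_i)\le r!\,Cn^{r-1}/i$ and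
\[
\sum_{i>k}i^{-r/(r-1)}\le\int_k^\infty x^{-1-1/(r-1)}\,dx=(r-1)k^{-1/(r-1)},
\]
we obtain the claim with $c'=(r-1)(r!\,C)^{r/(r-1)}/r!$.
\end{proof}

\subsection{Colors, and the choice of two hubs}

Fix a linear order on $V$. For an $(r-1)$-set $S=\{s_1<\dots<s_{r-1}\}\subseteq V\setminus R_k$, let the \emph{color} $\chi_k(S)$ record, for each $I\subseteq[r-1]$, the family of all $B'\subseteq R_k$ with $|B'|=r-|I|$ and $\{s_i:i\in I\}\cup B'\in E(G)$. Encoding subsets of $R_k$ as subsets of $[k]$, a color is a set of pairs $(I,B')$, so there are at most
\[
N_k=2^{2^{r-1+k}}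
\]
colors. Call an $r$-set $A\subseteq V\setminus R_k$ \emph{$k$-completable} if there is a $q$-set $B\subseteq R_k$ such that all $r$-subsets of $A\cup B$ other than $A$ are edges. Two facts about this notion matter.

First, a $k$-completable set is not an edge, since otherwise $A\cup B$ would span a $K_p^r$. Second, for $A=\{a_1<\dots<a_r\}$, whether $A$ is $k$-completable depends only on the \emph{color tuple} $(\chi_k(A-a_1),\dots,\chi_k(A-a_r))$. Indeed, the $r$-subsets of $A\cup B$ in question are of the form $A'\cup B'$ with $A'$ a proper subset of $A$ and $B'\subseteq B$; every such $A'$ lies in some $A-a_i$, and its positions there are determined by its positions in $A$.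

Let $K_0=q$ and choose successively $K_{j+1}>K_j$ so large that
\[
2\gamma_{K_{j+1}}\le c\big(\delta N_{K_j}^{-r}\big)\qquad\text{and}\qquad\gamma_{K_{j+1}}\le\delta,
\]
with $c(\cdot)$ from Lemma~\ref{lem:removal}. Let $J=\lceil rC/\delta\rceil$. The numbers $K_0,\dots,K_J$ depend only on $r,q,\tau,\delta$, so we may assume $n>K_J$. The sets $R_{K_{j+1}}\setminus R_{K_j}$, $0\le j<J$, are disjoint and the total degree is at most $rCn^{r-1}\le J\delta n^{r-1}$. So there is $j<J$ with $\sum_{K_j<i\le K_{j+1}}d(w_i)\le\delta n^{r-1}$. Fix such a $j$ and put
\[
k=K_j,\qquad l=K_{j+1},\qquad V_0=V\setminus R_l .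
\]

Call an $(r-1)$-set $S\subseteq V_0$ \emph{pure} if $N(S)\cap(R_l\setminus R_k)=\emptyset$. A set $S$ that is not pure yields an edge $S+w_i$ with $k<i\le l$, and $S$ is recovered from the edge as its part in $V_0$; so at most $\delta n^{r-1}$ sets are not pure. Let
\[
\mathcal A=\{A\subseteq V_0:\ |A|=r,\ A\text{ is not $k$-completable, all $(r-1)$-subsets of $A$ are pure}\}.
\]
If $A\in\mathcal A$ is a non-edge, then $B(A)\not\subseteq R_l$. Otherwise \eqref{eq:witness} and purity would give $B(A)\subseteq R_k$, and $A$ would be $k$-completable. So by Lemma~\ref{lem:hub}, for large $n$,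
\begin{equation}\label{eq:A}
|\mathcal A|\le e(G)+\gamma_ln^r\le Cn^{r-1}+\gamma_ln^r\le2\gamma_ln^r\le c\big(\delta N_k^{-r}\big)n^r .
\end{equation}

\subsection{From few $r$-sets to few $(r-1)$-sets}

\begin{lemma}\label{lem:D}
For large $n$ there is a family $\mathcal D$ of at most $\delta n^{r-1}$ $(r-1)$-subsets of $V_0$ such that every $A\in\mathcal A$ contains a member of $\mathcal D$.
\end{lemma}

\begin{proof}
Call an $r$-tuple $\kappa=(\kappa_1,\dots,\kappa_r)$ of colors \emph{bad} if it is the color tuple of some $r$-set $A\subseteq V_0$ that is not $k$-completable; then no set with color tuple $\kappa$ is $k$-completable. For bad $\kappa$ define an $r$-partite $(r-1)$-graph $H_\kappa$ with parts $V_0\times\{1\},\dots,V_0\times\{r\}$, each padded with isolated vertices to size $n$. Its edges missing the $i$-th part are the sets $\{(s_h,h):h\in[r]\setminus\{i\}\}$ for which $s_h$ increases with $h$, the set $S=\{s_h:h\ne i\}$ is pure, and $\chi_k(S)=\kappa_i$.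

As $r\ge3$, any two vertices of a copy of $K_r^{r-1}$ in $H_\kappa$ lie in a common edge and hence in different parts, so the copy has vertices $(a_1,1),\dots,(a_r,r)$. For the same reason consecutive indices $h,h+1$ occur together in one of its edges, so $a_1<\dots<a_r$. Then all sets $A-a_i$ of $A=\{a_1,\dots,a_r\}$ are pure with colors $\kappa_i$, that is, $A$ is a member of $\mathcal A$ with color tuple $\kappa$. Conversely, every such $A$ gives a copy. So $H_\kappa$ has at most $|\mathcal A|$ copies of $K_r^{r-1}$, and by \eqref{eq:A} and Lemma~\ref{lem:removal} we can destroy all of them by deleting at most $\delta N_k^{-r}n^{r-1}$ edges.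

Let $\mathcal D$ consist of all $(r-1)$-sets $S$ corresponding to deleted edges, over all bad $\kappa$. There are at most $N_k^r$ tuples, so $|\mathcal D|\le\delta n^{r-1}$. The color tuple of any $A\in\mathcal A$ is bad, and the copy corresponding to $A$ has lost an edge, so $A$ contains a member of $\mathcal D$.
\end{proof}

Call an $(r-1)$-set $S\subseteq V_0$ \emph{good} if it is pure and not in $\mathcal D$. An $r$-subset of $V_0$ all of whose $(r-1)$-subsets are good is not in $\mathcal A$ by Lemma~\ref{lem:D}. Hence it is $k$-completable, and so it is not an edge. In other words: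
\begin{equation}\label{eq:star}
\text{every edge of $G$ inside $V_0$ contains at most $r-1$ good $(r-1)$-sets.}
\end{equation}

\subsection{Counting edges}

For an $(r-1)$-set $S\subseteq V_0$ let $s(S)=|N(S)\cap R_l|$. Call $S$ \emph{poor} if $s(S)<q$. If $S$ is poor and $v\in V_0\setminus S$, then $S+v$ is an edge, or a non-edge with $B(S+v)\not\subseteq R_l$, because $B(S+v)$ is a $q$-set contained in $N(S)$. Counting such pairs $(S,v)$, where each $r$-set $S+v$ arises at most $r$ times, we get from Lemma~\ref{lem:hub}, for large $n$,
\[
\#\{\text{poor sets}\}\cdot(n-l-r+1)\le r\big(Cn^{r-1}+\gamma_ln^r\big)\le2r\gamma_ln^r .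
\]
For large $n$ there are thus at most $4r\gamma_ln^{r-1}\le4r\delta n^{r-1}$ poor sets.

Let $\mathcal G$ be the family of good sets that are not poor. Discarding the sets that are not pure, those in $\mathcal D$, and the poor ones leaves
\[
|\mathcal G|\ge\binom{n-l}{r-1}-(2+4r)\delta n^{r-1}.
\]
Let $e_0$ be the number of edges inside $V_0$ and $e_1$ the number of edges with exactly one vertex in $R_l$. Each edge of the latter kind contains exactly one $(r-1)$-subset of $V_0$, so $e_1\ge\sum_{S\in\mathcal G}s(S)$. Each $S\in\mathcal G$ lies in $d(S)-s(S)$ edges inside $V_0$, and by \eqref{eq:star} each such edge is counted at most $r-1$ times. With the codegree condition $d(S)\ge t$, which is used only here, we get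
\[
(r-1)e_0\ge\sum_{S\in\mathcal G}\big(d(S)-s(S)\big)\ge\sum_{S\in\mathcal G}\max\big(t-s(S),0\big).
\]
The function $s\mapsto s+\frac{\max(t-s,0)}{r-1}$ is non-decreasing, since its slopes are $1-\frac1{r-1}\ge0$ and $1$. On $\mathcal G$ we have $s(S)\ge q$, and $q\le t$. Therefore
\[
e(G)\ge e_0+e_1\ge\sum_{S\in\mathcal G}\Big(s(S)+\frac{\max(t-s(S),0)}{r-1}\Big)\ge|\mathcal G|\Big(q+\frac{t-q}{r-1}\Big)=C\,|\mathcal G| .
\]
Here $l$ is bounded in terms of $r,q,\tau,\delta$, so $\binom{n-l}{r-1}=\frac{n^{r-1}}{(r-1)!}-o(n^{r-1})$ for fixed $\delta$. As $\delta>0$ was arbitrary, Theorem~\ref{thm:lower} follows. \qed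

\begin{remark}
The proof shows what an $r$-graph that attains the bound must balance. For almost every $(r-1)$-set, a neighbor in the hub costs a full edge, and a neighbor outside costs at least $\frac1{r-1}$ of an edge. Saturation forces $q$ neighbors of the first kind, and the cheapest way to supply the remaining $\tau$ is by edges with exactly one atypical $(r-1)$-subset. This is what the blocks of the Steiner system provide in Section~\ref{sec:steiner}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Day}
A. Nicholas Day,
\emph{Saturated Graphs of Prescribed Minimum Degree},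
arXiv:1407.6664 (2014).

\bibitem{GKLO}
Glock, K\"uhn, Lo, and Osthus,
Mem. Amer. Math. Soc. \textbf{284} (2023), no.~1406.

\bibitem{Gowers}
Gowers,
Ann. of Math. \textbf{166} (2007).

\bibitem{NRS}
Nagle, R\"odl, and Schacht,
Random Structures Algorithms \textbf{28} (2006).

\end{thebibliography}

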